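# Splicing zeta-like multizeta values over $\mathbb F_2[t]$

## 1. Power sums, multizeta values, zeta-like tuples and splices

Throughout $A=\mathbb F_2[t]$, and $A_+$ is the set of monic polynomials in $A$ (here all nonzero polynomials). All infinite sums live in $\mathbb F_2((1/t))$, with its usual absolute value, $|t|>1$. The characteristic is $2$, so signs do not matter and squaring is additive.

**Definition 1 (power sums and multizeta values).** For $d\ge 0$ and $s\ge1$ put $S_d(s)=\sum_{a\in A_+,\ \deg a=d}a^{-s}$. For a tuple $\mathbf s=(s_1,\dots,s_r)$ of positive integers put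
$$S_{<d}(\mathbf s)=\sum_{d>d_1>\dots>d_r\ge0}S_{d_1}(s_1)\cdots S_{d_r}(s_r),\qquad \zeta(\mathbf s)=\lim_{d\to\infty}S_{<d}(\mathbf s)=\sum_{d_1>\dots>d_r\ge0}S_{d_1}(s_1)\cdots S_{d_r}(s_r).$$
The depth is $r$, the weight is $w=\mathrm{wt}(\mathbf s)=s_1+\dots+s_r$. For the empty tuple, $S_{<d}=1$.

The sum converges because $|S_d(s)|\le|t|^{-ds}$. Sorting by the largest index gives
$$S_{<d+1}(s_1,\dots,s_r)=S_{<d}(s_1,\dots,s_r)+S_d(s_1)\,S_{<d}(s_2,\dots,s_r). \tag{1}$$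
For example $S_0(s)=1$, $S_1(1)=\frac1t+\frac1{t+1}=\frac1{t^2+t}$, and the first term of $\zeta(1,1)$, with $d_1=1$, $d_2=0$, is $\frac1{t^2+t}$.

**Definition 2 (zeta-like).** The tuple $\mathbf s$, or the value $\zeta(\mathbf s)$, is zeta-like if $\zeta(\mathbf s)/\zeta(w)\in\mathbb F_2(t)$, where $\zeta(w)$ is the depth-one value of the same weight.

We take two facts as given: multizeta values are nonzero, and the ratio $\zeta(\mathbf s)/\zeta(w)$ is rational if and only if it is algebraic over $\mathbb F_2(t)$. Depth-one tuples are zeta-like for trivial reasons. Write $2^k\mathbf s$ for the entrywise multiple. Since $S_d(2s)=S_d(s)^2$, we get $\zeta(2\mathbf s)=\zeta(\mathbf s)^2$ and $\zeta(2\mathbf s)/\zeta(2w)=(\zeta(\mathbf s)/\zeta(w))^2$. If the square of a ratio is rational, the ratio is algebraic, hence rational. So $2\mathbf s$ is zeta-like if and only if $\mathbf s$ is; we call this halving.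

For a nontrivial example we need some notation.

**Definition 3 (brackets).** For $i\ge0$ put $[i]=t^{2^i}+t$, so $[0]=0$, and $T=[1]=t^2+t$, $K=\mathbb F_2(T)$. Put $\ell_d=\prod_{i=1}^d[i]$, $D_0=1$, $D_i=[i]D_{i-1}^2$.

Directly from the definition,
$$[i+j]=[i]^{2^j}+[j],\qquad [i]=[i-1]^2+T,\qquad [i]=\sum_{l<i}T^{2^l}\in\mathbb F_2[T]. \tag{2}$$
For example $[2]=T^2+T$, $\ell_2=T[2]$, $D_2=T^2[2]$. Carlitz's formula says $\prod_{a\in A_+,\,\deg a=d}a=D_d$. For $d=2$ the product is $t^2\,(t+1)^2\,(t^2+t)\,(t^2+t+1)=T^2\cdot T(T+1)=T^2[2]$.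

Next comes a generating function for power sums. Let $\mathsf e_d(x)=\prod_{\deg a<d}(x+a)$, the product including $a=0$. It is additive: $\mathsf e_0=x$, and if $\mathsf e_d$ is additive then $\mathsf e_{d+1}(x)=\mathsf e_d(x)\,\mathsf e_d(x+t^d)=\mathsf e_d(x)^2+\mathsf e_d(t^d)\mathsf e_d(x)$ is additive too. Now $\mathsf e_d(t^d)$ is the product of all monic polynomials of degree $d$, which is $D_d$. So $\prod_{\deg a=d}(x+a)=\mathsf e_d(x)+D_d$ and $\mathsf e_{d+1}=\mathsf e_d(\mathsf e_d+D_d)$. Put $u_d=\mathsf e_d/D_d$. Then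
$$u_0=x,\qquad u_{d+1}=\frac{u_d+u_d^2}{[d+1]},\qquad \prod_{\deg a=d}\Big(1+\frac xa\Big)=1+u_d(x).$$
The coefficient of $x$ in $u_d$ is $1/\ell_d$, and since $u_d$ is additive, $u_d'(x)=1/\ell_d$. The logarithmic derivative of the product is $\sum_a\frac1{a+x}=\sum_{s\ge1}S_d(s)x^{s-1}$. Therefore
$$\sum_{s\ge1}S_d(s)x^{s-1}=\frac{1}{\ell_d\,(1+u_d(x))}. \tag{3}$$

In particular $S_d(1)=1/\ell_d$ and $S_d(2)=1/\ell_d^2$. Write $u_d=x/\ell_d+b_dx^2+\cdots$. Then $b_0=0$ and $b_{d+1}=(b_d+\ell_d^{-2})/[d+1]$, and induction gives $b_d=[d]^2/(T\ell_d^2)$: indeed $[d]^2+T=[d+1]$, so $b_{d+1}=\frac{1}{T\ell_d^2}=\frac{[d+1]^2}{T\ell_{d+1}^2}$. Hence (3) gives $S_d(3)=\ell_d^{-1}(b_d+\ell_d^{-2})=\frac{[d+1]}{T\ell_d^3}$.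

Two zeta-like tuples by hand. By induction $S_{<d}(1)=\frac{[d]^2}{T\ell_d}$: it is $0$ for $d=0$, and $\frac{[d]^2}{T\ell_d}+\frac1{\ell_d}=\frac{[d+1]}{T\ell_d}=\frac{[d+1]^2}{T\ell_{d+1}}$. Hence for $d\ge1$
$$S_d(1)S_{<d}(1)=\frac{[d]^2}{T\ell_d^2}=\frac1T\,S_{d-1}(2),\qquad S_d(1)S_{<d}(2)=\frac{[d]^4}{T^2\ell_d^3}=\frac{[d]}{T^2\ell_{d-1}^3}=\frac1T\,S_{d-1}(3).$$
Summing over $d$, $\zeta(1,1)=\zeta(2)/T$ and $\zeta(1,2)=\zeta(3)/T$. Both tuples are zeta-like.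

**Definition 4 (splice).** The splice of $(s_1,\dots,s_k)$ and $(s_k,\dots,s_r)$, two tuples sharing the entry $s_k$, is $(s_1,\dots,s_r)$.

For example, $(1,1)$ and $(1,2)$ splice to $(1,1,2)$; $(1,1)$ and $(1,1)$ splice to $(1,1,1)$; $(1,2)$ and $(2,2)$ splice to $(1,2,2)$.

## 2. The splicing conjecture for $q=2$ and its smallest instances

If two tuples with a common end entry are zeta-like, is their splice zeta-like? The following conjecture comes from José Alejandro Lara Rodríguez and Dinesh S. Thakur, "Zeta-like Multizeta Values for $\mathbb F_q[t]$", arXiv:1312.4928 (2013).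

**Conjecture (splicing of tuples when $q=2$).** If $(s_1,\dots,s_k)$ and $(s_k,\dots,s_r)$ are zeta-like and the total weight $\sum_{i=1}^rs_i$ is a power of $2$ or a power of $2$ minus one, then $(s_1,\dots,s_r)$ is zeta-like, except when the two tuples to be spliced are $(1,1)$ and $(1,1)$.

Take $(1,1)$ and $(1,2)$; the splice $(1,1,2)$ has weight $4$. We claim $S_{<d}(1,2)=\frac{\ell_d}{D_2\ell_{d-2}^4}$ for $d\ge2$, and it is $0$ for $d\le 1$. For $d=2$ both sides are $1/T$. For the step,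
$$\frac{\ell_{d+1}}{D_2\ell_{d-1}^4}+\frac{\ell_d}{D_2\ell_{d-2}^4}=\frac{\ell_d}{D_2\ell_{d-1}^4}\big([d+1]+[d-1]^4\big)=\frac{\ell_d\,[2]}{T^2[2]\,\ell_{d-1}^4}=\frac{[d]^4}{T^2\ell_d^3}=S_d(1)S_{<d}(2).$$
So $S_d(1)S_{<d}(1,2)=\frac1{D_2}S_{d-2}(4)$ and $\zeta(1,1,2)=\zeta(4)/D_2$. The splice is zeta-like.

All three computations follow one pattern: the $d$-th summand of $\zeta(\mathbf s)$ is a constant times a shifted summand of $\zeta(w)$. Finding such termwise identities is the first approach to try. Try it on the excepted splice $(1,1,1)$. From the above, $S_{<d}(1,1)=\frac1TS_{<d-1}(1)^2=\frac{[d-1]^4}{T^3\ell_{d-1}^2}$ for $d\ge1$. With $e=d-1$,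
$$S_d(1)S_{<d}(1,1)=\frac{[e]^4}{T^3\,[e+1]\,\ell_e^3},\qquad\text{to be compared with}\qquad S_{e-i}(3)=\frac{[e-i+1]}{T\ell_{e-i}^3}.$$
No fixed combination $\sum_{i=0}^k\alpha_iS_{e-i}(3)$, $\alpha_i\in\mathbb F_2(t)$, equals the left side for all large $e$. After multiplication by $T^3[e+1]\ell_e^3$ the equality would read $[e]^4=[e+1]\cdot\beta_e$, where the $\beta_e\in\mathbb F_2(t)$ have denominators dividing a fixed polynomial. But $[e+1]=t^{2^{e+1}}+t$ is divisible by an irreducible polynomial of degree $e+1$, which for large $e$ divides neither $[e]=t^{2^e}+t$ nor the fixed polynomial.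

Here the approach stops. Termwise identities prove that tuples are zeta-like. Their absence proves nothing, since the sums could be proportional without the terms being so. To decide the conjecture for all tuples we must know what "not zeta-like" looks like.

## 3. The list of all zeta-like tuples

The plan is to find every zeta-like tuple and then to inspect all splices. Put

* $X_{i,n}=(2^i-1,2^i,2^{i+1},\dots,2^{n-1})$ for $1\le i\le n$, of depth $n-i+1$ and weight $2^n-1$, with $X_{n,n}=(2^n-1)$;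
* $Y_{1,n}=(1,X_{1,n})=(1,1,2,\dots,2^{n-1})$ for $n\ge1$, and $Y_{2,n}=(1,X_{2,n})=(1,3,4,\dots,2^{n-1})$ for $n\ge2$, of weight $2^n$;
* $Z_m=(2^{m-2},\,3\cdot2^{m-2}-1)$ for $m\ge3$, of weight $2^m-1$.

For example $X_{1,3}=(1,2,4)$, $X_{2,3}=(3,4)$, $Y_{1,1}=(1,1)$, $Y_{2,2}=(1,3)$, $Z_3=(2,5)$, $Z_4=(4,11)$.

**Theorem A.** Every depth-one tuple is zeta-like. A tuple of depth $\ge2$ is zeta-like if and only if it is $2^k\mathbf s$ with $k\ge0$ and $\mathbf s$ one of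
$$X_{i,n}\ (1\le i<n),\quad Y_{1,n}\ (n\ge1),\quad Y_{2,n}\ (n\ge2),\quad Z_m\ (m\ge3),\quad(1,2,5),\quad(3,5).$$
The ratios $\zeta(\mathbf s)/\zeta(w)$ are respectively
$$\frac{\ell_{n-1}}{\ell_{i-1}D_{n-i}^{2^i}},\quad\frac1{D_n},\quad\frac{[n]+1}{[n]\,T\,D_{n-2}^4},\quad\frac1{T^{2^{m-2}}},\quad\frac{[3]+1}{[2][3]T^3},\quad\frac{[2]^2+1}{T^4[2]},$$
and for $2^k\mathbf s$ the $2^k$-th power.

**Theorem B.** The splicing conjecture holds.

**Theorem C.** Let $L,R$ be zeta-like of depth $\ge2$, the last entry of $L$ equal to the first entry of $R$. The splice is zeta-like if and only if (i) $R=2^jX_{1,m}$ with $m\ge2$; or (ii) $L=2^k(1,3)$, $R=2^kX_{2,m}$ with $m\ge3$; or (iii) $L=2^k(1,2)$, $R=2^k(2,5)$.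

The proof of Theorem A has three ingredients. First, power sums are values of fixed polynomials at the points $[d]^2$. Second, a transcendence theorem shows that $\mathbf s$ is zeta-like exactly when the partial sums $S_{<d}$ are also such polynomial values; this turns the problem into a functional equation for polynomials. Third, we study that equation through the orders of its solutions at the points $[l]^2$ and through Newton polygons at $T=\infty$.

## 4. Power sums as values of polynomials in $y=[d]^2$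

In Section 1 the coefficient $b_d\ell_d^2=[d]^2/T$ was a polynomial in $[d]^2$. We make this systematic. Put
$$y_d=[d]^2,\qquad\varphi(y)=(y+T)^2 .$$
By (2), $\varphi(y_d)=y_{d+1}$, and $\varphi(y)+\varphi(y_l)=(y+y_l)^2$. By induction $\varphi^{\circ l}(y)=y^{2^l}+[l]^2$. Put $e_l=\varphi^{\circ l}(y)+T=y^{2^l}+[l+1]$. Then $e_0=y+T$, $e_l\circ\varphi=e_{l+1}$ and $e_l(y_d)=[d+l]^2+T=[d+l+1]$. The $y_l$ are distinct, and $y_l\ne T$ for all $l$, because $y_l$ is a square in $\mathbb F_2[T]$ and $T$ is not.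

Define $c_0=1$ and $c_i=c_{i-1}^2\,(y+[i-1]^2)/[i]\in K[y]$, so $\deg_yc_i=2^i-1$, and
$$E=\sum_{i\ge0}c_ix^{2^i},\qquad\frac1{1+E}=\sum_{s\ge1}Q_sx^{s-1},\qquad\frac xE=\sum_{s\ge0}g_sx^s .$$
For example $c_1=y/T$, $c_2=y^2(y+T^2)/(T^2[2])$, $g_0=1$, $g_1=y/T$, $Q_1=1$, and $Q_3=c_1+1=(y+T)/T$; compare $S_d(3)=[d+1]/(T\ell_d^3)$.

**Lemma 1 (uniqueness).** Let $w\ge1$ and $F\in\mathbb F_2(t)[y]$. At most one $g\in\mathbb F_2(t)[y]$ satisfies $g(\varphi(y))=(y+T)^w(g+F)$.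

*Proof.* A difference $\Delta\ne0$ of two solutions satisfies $\Delta\circ\varphi=(y+T)^w\Delta$. Since $\varphi(y)=(y+T)^2$, the left side has order $2\,\mathrm{ord}_0\Delta$ at $y=T$, so $2\,\mathrm{ord}_0\Delta\ge w>0$. Since $\varphi(y)+y_{l+1}=(y+y_l)^2$ and $y_l\ne T$, comparing orders at $y=y_l$ gives $2\,\mathrm{ord}_{y_{l+1}}\Delta=\mathrm{ord}_{y_l}\Delta$. As $y_0=0$, $\Delta$ vanishes at all of the infinitely many $y_l$, a contradiction. $\blacksquare$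

**Lemma 2.**
(a) For $i\ge1$: $c_i(\varphi)=(y+T)^{2^i}c_{i-1}^2/[i]=(y+T)^{2^i-1}(c_i+c_{i-1}^2)$.
(b) $g_s(\varphi)=(y+T)^s(g_s+Q_s)$ for $s\ge1$.
(c) $Q_{2s}=Q_s^2$, $g_{2s}=g_s^2$, $Q_s(0)=1$, $\deg Q_s\le s-1$, $\deg g_s\le s$.
(d) $S_d(s)=Q_s(y_d)/\ell_d^s$. Also $c_n(y_d)=\ell_d^{2^n}/(D_n\ell_{d-n}^{2^n})$ if $d\ge n$, and $c_n(y_d)=0$ if $d<n$.
(e) For $a\ge1$: $Q_{2^a-1}=\frac1{\ell_{a-1}}\prod_{l=0}^{a-2}e_l$ and $g_{2^a-1}=\frac{1}{\ell_a}\,y^{2^{a-1}}\prod_{l=0}^{a-2}e_l$.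
(f) $g_{3P-1}=g_1^P\,g_{2P-1}$ for $P=2^p$, $p\ge0$.

*Proof of (a).* We have $c_i+c_{i-1}^2=c_{i-1}^2\,(y+[i-1]^2+[i])/[i]=c_{i-1}^2(y+T)/[i]$, so the two forms agree. For the first form, $i=1$ reads $\varphi/T=(y+T)^2/T$. For $i\ge2$, $\varphi+[i-1]^2=(y+T+[i-1])^2=(y+[i-2]^2)^2$, and by induction
$$c_i(\varphi)=\frac{c_{i-1}(\varphi)^2\,(\varphi+[i-1]^2)}{[i]}=\frac{(y+T)^{2^i}c_{i-2}^4}{[i-1]^2}\cdot\frac{(y+[i-2]^2)^2}{[i]}=\frac{(y+T)^{2^i}c_{i-1}^2}{[i]}.$$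

*Proof of (b).* Let $E^\varphi=\sum c_i(\varphi)x^{2^i}$. By (a), $E+E^2=x+\sum_{i\ge1}(c_i+c_{i-1}^2)x^{2^i}=(y+T)\,E^\varphi\big(\tfrac{x}{y+T}\big)$. Hence $\frac1E+\frac1{1+E}=\frac1{E+E^2}=\sum_s g_s(\varphi)(y+T)^{-s}x^{s-1}$. The left side is $\sum_{s\ge0} g_sx^{s-1}+\sum_{s\ge1} Q_sx^{s-1}$. Compare coefficients of $x^{s-1}$.

*Proof of (c).* Since $dE/dx=1$, we have $(1/(1+E))'=1/(1+E)^2$ and $(1/E)'=1/E^2$. The coefficient of $x^{2s-2}$ is $(2s-1)Q_{2s}=Q_{2s}$ against $Q_s^2$ in the first, and $g_{2s}$ against $g_s^2$ in the second. As $c_i(0)=0$ for $i\ge1$, at $y=0$ we get $1/(1+x)$, so $Q_s(0)=1$. The degree bounds hold because $\deg c_i\le2^i-1$ and $x/E=1/(1+\sum_{i\ge1}c_ix^{2^i-1})$.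

*Proof of (d).* We show $u_d(x)=E|_{y=y_d}(x/\ell_d)$. For $d=0$ both are $x$. By the identity in the proof of (b) at $y=y_d$, where $y_d+T=[d+1]$, we get $u_{d+1}(x)=\frac{(E+E^2)|_{y_d}(x/\ell_d)}{[d+1]}=E|_{y_{d+1}}(x/\ell_{d+1})$. Now (3) gives $\sum_s S_d(s)x^{s-1}=\ell_d^{-1}\sum_sQ_s(y_d)(x/\ell_d)^{s-1}$. For $c_n(y_d)$: the factor at step $i$ is $y_d+[i-1]^2=([d]+[i-1])^2=[d-i+1]^{2^i}$ when $d\ge i-1$. If $d\ge n$, induction on $n$ gives
$$\Big(\frac{\ell_d^{2^{n-1}}}{D_{n-1}\ell_{d-n+1}^{2^{n-1}}}\Big)^2\frac{[d-n+1]^{2^n}}{[n]}=\frac{\ell_d^{2^n}}{D_n\ell_{d-n}^{2^n}}.$$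
If $d<n$, the factor at step $i=d+1$ is $[0]^{2^i}=0$, and zero persists.

*Proof of (e).* Put $\tau_a=g_{2^a-1}$ ($\tau_0=1$) and $r_a=Q_{2^a-1}$ ($a\ge1$). By (c), $g_{2^a-2^i}=\tau_{a-i}^{2^i}$, so the coefficient of $x^{2^a}$ in $E\cdot\frac xE=x$ gives $\sum_{i=0}^ac_i\tau_{a-i}^{2^i}=\delta_{a,0}$. The coefficient of $x^{2^a-1}$ in $(1+E)\sum Q_sx^{s-1}=1$ gives $\sum_{i=0}^{a-1}c_ir_{a-i}^{2^i}=Q_{2^a}=1$ for $a\ge1$. The sequence $r'_a=\sum_{j<a}\tau_j$ satisfies the same recursion, because $\sum_{i<a}c_i(r'_{a-i})^{2^i}=\sum_{m=0}^{a-1}\sum_{i+j=m}c_i\tau_j^{2^i}=1$. As $c_0=1$, the recursion determines the sequence. So $r_a=r'_a$, and $r_a=r_{a-1}+\tau_{a-1}$ for $a\ge2$.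

Now induct; $a=1$ is clear for both formulas once $g_1=y/T$. For $a\ge2$,
$$r_a=\frac{\prod_{l\le a-3}e_l}{\ell_{a-2}}+\frac{y^{2^{a-2}}\prod_{l\le a-3}e_l}{\ell_{a-1}}=\frac{\prod_{l\le a-3}e_l\,\big([a-1]+y^{2^{a-2}}\big)}{\ell_{a-1}}=\frac{\prod_{l\le a-2}e_l}{\ell_{a-1}}.$$
Let $\tau$ be the polynomial asserted to equal $\tau_a$. Since $e_l\circ\varphi=e_{l+1}$ and $e_{a-1}=y^{2^{a-1}}+[a]$,
$$\tau(\varphi)=\frac{(y+T)^{2^a}e_1\cdots e_{a-1}}{\ell_a}=\frac{(y+T)^{2^a-1}e_0\cdots e_{a-2}\,(y^{2^{a-1}}+[a])}{\ell_a}=(y+T)^{2^a-1}(\tau+r_a).$$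
By (b) and Lemma 1, $\tau=g_{2^a-1}$.

*Proof of (f).* Write $\frac1E=\big(\frac1E\big)^PE^{P-1}$. Here $\big(\frac1E\big)^P=x^{-P}(1+g_1^Px^P+g_1^{2P}x^{2P}+g_3^Px^{3P}+\cdots)$, using $g_2=g_1^2$, and $E^{P-1}=\prod_{i<p}E^{2^i}=\sum_j\epsilon_jx^j$ with $\epsilon_j=0$ for $j<P-1$. The coefficients of $x^{2P-2}$ and $x^{3P-2}$ give
$$g_{2P-1}=\epsilon_{3P-2}+g_1^P\epsilon_{2P-2},\qquad g_{3P-1}=\epsilon_{4P-2}+g_1^P\epsilon_{3P-2}+g_1^{2P}\epsilon_{2P-2},$$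
so $g_{3P-1}+g_1^Pg_{2P-1}=\epsilon_{4P-2}$. The exponents occurring in $\prod_{i<p}E^{2^i}$ are sums of $p$ powers of $2$, so they have at most $p$ binary ones, while $4P-2=2^{p+2}-2$ has $p+1$. Hence $\epsilon_{4P-2}=0$. $\blacksquare$

For example, $g_3=y^2(y+T)/(T[2])$ and $g_5=g_1^2g_3=y^4(y+T)/(T^3[2])$.

## 5. A polynomial functional equation equivalent to being zeta-like

For $\mathbf s=(s_1,\dots,s_r)$ put $w_j=s_j+\dots+s_r$, $w_{r+1}=0$, $w=w_1$.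

**Proposition 3.** The tuple $\mathbf s$ is zeta-like if and only if there are $G_1,\dots,G_r\in\mathbb F_2(t)[y]$ such that, with $G_{r+1}=1$,
$$G_j(\varphi(y))=(y+T)^{w_j}\big(G_j+Q_{s_j}G_{j+1}\big),\qquad1\le j\le r. \tag{4}$$
Then $G_j$ is unique, lies in $K[y]$, $\deg G_j=w_j$, all suffixes $(s_j,\dots,s_r)$ are zeta-like, and for all $d\ge0$
$$G_j(y_d)=\ell_d^{\,w_j}\,S_{<d}(s_j,\dots,s_r). \tag{5}$$

Before the proof, some consequences. Write $g_{\mathbf s}:=G_1$. By (5) it depends only on $\mathbf s$, since a polynomial is determined by its values at all $y_d$. In depth one Lemma 2(b) says $g_{(s)}=g_s$. Also $g_{2\mathbf s}=g_{\mathbf s}^2$, by (5) and $S_{<d}(2\mathbf s)=S_{<d}(\mathbf s)^2$.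

Now the excepted splice falls in a few lines. One has $g_{(1,1)}=y(y+T^2)/T^3$, since with this $G_2$ and $G_3=y/T$ both sides of (4) are $(y+T)^2y^2/T^3$. Suppose $(1,1,1)$ were zeta-like, so $G_1(\varphi)=(y+T)^3(G_1+G_2)$. Order at $y=T$: $2\,\mathrm{ord}_0G_1\ge3$, so $\mathrm{ord}_0G_1\ge2$. Order at $y=0$: $2\,\mathrm{ord}_{y_1}G_1=\mathrm{ord}_0(G_1+G_2)=1$, because $\mathrm{ord}_0G_2=1$. An even number is odd, a contradiction. So $(1,1,1)$ is not zeta-like.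

The weight hypothesis cannot be dropped either. The tuples $(1,2)$ and $(2,2)$ are zeta-like, and $(1,2,2)$ has weight $5$. Here $G_2=g_{(2,2)}=y^2(y+T^2)^2/T^6$, and $y_1=T^2$. If $G_1$ existed, then $2\,\mathrm{ord}_0G_1\ge5$, so $\mathrm{ord}_0G_1\ge3$; then $2\,\mathrm{ord}_{y_1}G_1=\mathrm{ord}_0(G_1+G_2)=2$, so $\mathrm{ord}_{y_1}G_1=1$; then $2\,\mathrm{ord}_{y_2}G_1=\mathrm{ord}_{y_1}(G_1+G_2)=1$, a contradiction.

This chase of orders needs the two orders at $y_l$ to differ. When $G_1$ and $Q_{s_1}G_2$ have equal order there, they may cancel and only a lower bound survives. That is why Section 7 adds information on the size of the roots.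

### The equation implies zeta-like

**Step 1 (uniqueness, field of coefficients, degree bound).** This step records what (4) forces formally. Uniqueness is Lemma 1, applied from $j=r$ downwards. The automorphism $t\mapsto t+1$ of $\mathbb F_2(t)$ has fixed field $K$ and fixes $T$ and the coefficients of all $Q_s$. By uniqueness it fixes $G_j$, so $G_j\in K[y]$. If $\deg G_{j+1}\le w_{j+1}$ then $\deg Q_{s_j}G_{j+1}\le w_j-1$. If $\deg G_j>w_j$, then (4) gives $2\deg G_j=w_j+\deg G_j$, a contradiction. So inductively $\deg G_j\le w_j$.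

**Step 2 (values at $y_d$).** This step identifies $G_j(y_d)$ with partial sums. Putting $y=T$ in (4) gives $G_j(0)=0$. Putting $y=y_d$, where $y_d+T=[d+1]$, and dividing by $\ell_{d+1}^{w_j}$ gives, by Lemma 2(d),
$$\frac{G_j(y_{d+1})}{\ell_{d+1}^{w_j}}=\frac{G_j(y_d)}{\ell_d^{w_j}}+S_d(s_j)\frac{G_{j+1}(y_d)}{\ell_d^{w_{j+1}}}.$$
This is recursion (1), with the same initial value $0$ at $d=0$. Descending induction on $j$ gives (5).

**Step 3 (the limit).** Letting $d\to\infty$ in (5) evaluates $\zeta$. For $d\ge1$,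
$$\frac{y_d}{\ell_d}=\frac{t^{2^{d+1}}(1+t^{1-2^d})^2}{t^{2^{d+1}-2}\prod_{1\le i\le d}(1+t^{1-2^i})}\longrightarrow\varpi:=t^2\prod_{i\ge1}(1+t^{1-2^i})^{-1}\ne0 .$$
For $m<w_j$ we have $y_d^m/\ell_d^{w_j}=(y_d/\ell_d)^m\,\ell_d^{m-w_j}\to0$. So if $\kappa_j$ is the coefficient of $y^{w_j}$ in $G_j$, then $\zeta(s_j,\dots,s_r)=\kappa_j\varpi^{w_j}$. The value is nonzero, so $\kappa_j\ne0$ and $\deg G_j=w_j$. By Lemma 2(b) this applies in depth one to every weight: $\zeta(w)\in\mathbb F_2(t)^\times\varpi^w$. Hence all suffixes $(s_j,\dots,s_r)$, in particular $\mathbf s$, are zeta-like. This proves "if" and all additional assertions.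

### Zeta-like implies the equation

From here to the end of Section 5, $\theta$ is the variable of $A$, so $A=\mathbb F_2[\theta]$, $\mathsf k=\mathbb F_2(\theta)$, and $t$ is an independent variable. For $f=\sum a_it^i$ put $f^{(n)}=\sum a_i^{2^n}t^i$ (the twist; $n$ may be negative). For example $(\theta^2+t)^{(1)}=\theta^4+t$ and $(\theta^2+t)^{(-1)}=\theta+t$. The input is Theorem 3.1.1 of Anderson–Brownawell–Papanikolas, *Annals of Math.* 160 (2004), quoted as [ABP].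

**Theorem [ABP].** Let $\Phi$ be a square matrix over $\bar{\mathsf k}[t]$ with $\det\Phi=c(t+\theta)^m$, $c\in\bar{\mathsf k}^\times$, $m\ge0$. Let $\psi$ be a column vector of entire power series in $t$ with coefficients algebraic over $\mathbb F_2((1/\theta))$ and, for each entry, lying in a finite extension of $\mathbb F_2((1/\theta))$, with $\psi^{(-1)}=\Phi\psi$. If a row vector $\mathbf v$ over $\bar{\mathsf k}$ satisfies $\mathbf v\,\psi(\theta)=0$, there is a row vector $P$ over $\bar{\mathsf k}[t]$ with $P\psi=0$ and $P(\theta)=\mathbf v$.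

In words: a linear relation between values at $t=\theta$ lifts to a relation between functions.

**Step 4 (dictionary between $y$ and $\theta$).** We translate $\varphi$ into twisting. Substitute $y=\theta^2+t^2$ in $P\in\mathbb F_2(t)[y]$, with $T=t^2+t$. Since $\varphi(\theta^2+t^2)=(\theta^2+t)^2=\theta^4+t^2=(\theta^2+t^2)^{(1)}$, twisting corresponds to $P\mapsto P\circ\varphi$, and $y+T$ becomes $\theta^2+t$. Choose $0\ne\gamma_s\in\mathbb F_2[t]$ with $H_s:=\gamma_sQ_s(\theta^2+t^2)\in\mathbb F_2[t,\theta^2]$. Then $\deg_\theta H_s\le2(s-1)$ and $H_s^{(-1)}\in\mathbb F_2[t,\theta]$. As $(\theta^2+t^2)^{(d)}=\theta^{2^{d+1}}+t^2$ becomes $[d]^2$ at $t=\theta$, Lemma 2(d) gives $H_s^{(d)}|_{t=\theta}=\gamma_s(\theta)\,\ell_d(\theta)^sS_d(s)$.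

**Step 5 (entire functions with multizeta values).** We build functions of $t$ whose values at $\theta$ are essentially $\zeta(s_1,\dots,s_j)$. Let $\Omega=\theta^{-2}\prod_{i\ge1}(1+t/\theta^{2^i})$, an entire function with zeros $\theta^{2^i}$, $i\ge1$. Then $\Omega^{(-1)}=\theta^{-1}\big(1+\tfrac t\theta\big)\prod_{i\ge1}(1+t/\theta^{2^i})=(t+\theta)\Omega$. Consequently $\Omega^{(d)}=\Omega/\prod_{i=1}^d(t+\theta^{2^i})$, and $\Omega(\theta)=\varpi^{-1}$ (with $t$ replaced by $\theta$ in $\varpi$). Put $\mathcal L_0=1$ and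
$$\mathcal L_j=\sum_{d_1>\dots>d_j\ge0}\ \prod_{i=1}^j\big(\Omega^{s_i}H_{s_i}\big)^{(d_i)} .$$
On $|t|\le\varrho$ and for large $d$ we have $|\Omega^{(d)}|=|\theta|^{-2^{d+1}}$, hence $|(\Omega^sH_s)^{(d)}|\le C_\varrho|\theta|^{-s2^{d+1}+2(s-1)2^d}=C_\varrho|\theta|^{-2^{d+1}}\to0$. So the sum converges uniformly on every disk, and $\mathcal L_j$ is entire with coefficients in $\mathbb F_2((1/\theta))$. Since $\Omega^{(d)}(\theta)=\Omega(\theta)/\ell_d(\theta)$, Step 4 gives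
$$\mathcal L_j(\theta)=\Omega(\theta)^{s_1+\dots+s_j}\prod_{i\le j}\gamma_{s_i}(\theta)\cdot\zeta(s_1,\dots,s_j)\ne0 .$$
Moreover $\mathcal L_j(\theta^{2^i})\ne0$ for all $i\ge0$. Indeed $\Omega^{(d)}$ vanishes at $\theta^{2^i}$ for $0\le d<i$, so only terms with all $d_l\ge i$ contribute there. Since $f^{(d+i)}(\theta^{2^i})=\big(f^{(d)}(\theta)\big)^{2^i}$, the remaining sum is $\mathcal L_j(\theta)^{2^i}$.

**Step 6 (the linear system).** We arrange these functions into a vector to which [ABP] applies. Put $\psi_j=\Omega^{w_{j+1}}\mathcal L_j$ for $0\le j\le r$, and $\psi_*=1$. Twisting by $-1$ lets $d_j=-1$ occur, so $\mathcal L_j^{(-1)}=\mathcal L_j+(\Omega^{s_j}H_{s_j})^{(-1)}\mathcal L_{j-1}$ for $j\ge1$. With $\Omega^{(-1)}=(t+\theta)\Omega$,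
$$\psi_j^{(-1)}=(t+\theta)^{w_{j+1}}\psi_j+(t+\theta)^{w_j}H_{s_j}^{(-1)}\psi_{j-1}\ (j\ge1),\qquad\psi_0^{(-1)}=(t+\theta)^{w_1}\psi_0,\qquad\psi_*^{(-1)}=\psi_* .$$
This is $\psi^{(-1)}=\Phi\psi$ with $\Phi$ triangular over $\bar{\mathsf k}[t]$ and $\det\Phi$ a power of $t+\theta$. Let $\mathbf s$ be zeta-like. By Step 3, $\zeta(\mathbf s)\in\mathsf k^\times\varpi^w$, so $\psi_r(\theta)=\mathcal L_r(\theta)=c'\in\mathsf k$, that is, $\psi_r(\theta)+c'\psi_*(\theta)=0$. By [ABP] there are $P_0,\dots,P_r,P_*\in\bar{\mathsf k}[t]$ with $\sum_jP_j\psi_j+P_*\psi_*=0$ and $P_r(\theta)=1$.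

**Step 7 (from a relation to an equation).** We show that the normalized relation is invariant, and this is the functional equation. Put $f=P/P_r$ and $B=f^{(-1)}\Phi+f$. Then $B\psi=(f\psi)^{(-1)}+f\psi=0$. Reading off columns of $\Phi$: $B_r=f_r^{(-1)}+f_r=1+1=0$, $B_*=f_*^{(-1)}+f_*$, and for $0\le j<r$
$$B_j=(t+\theta)^{w_{j+1}}\big(f_j^{(-1)}+f_{j+1}^{(-1)}H_{s_{j+1}}^{(-1)}\big)+f_j .$$
At $t=\theta^{2^i}$ with $i$ large (so that the rational functions $B_j$, $B_*$ have no pole there), $\psi_0,\dots,\psi_{r-1}$ vanish, since they contain positive powers of $\Omega$. So $B_*(\theta^{2^i})=0$ for all large $i$ and $B_*=0$. Now $\sum_{j<r}B_j\Omega^{w_{j+1}}\mathcal L_j=0$. Divide by $\Omega^{w_r}$ and evaluate at $\theta^{2^i}$ for all large $i$. All terms with $j<r-1$ still contain a positive power of $\Omega$, so $B_{r-1}(\theta^{2^i})\mathcal L_{r-1}(\theta^{2^i})=0$, and $B_{r-1}=0$ because $\mathcal L_{r-1}(\theta^{2^i})\ne0$.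 Continue with $\Omega^{w_{r-1}}$, and so on: all $B_j=0$. With $\tilde G_j=f_{j-1}$, $\tilde G_{r+1}=1$, twisting once gives
$$\tilde G_j^{(1)}=(t+\theta^2)^{w_j}\big(\tilde G_j+H_{s_j}\tilde G_{j+1}\big),\qquad\tilde G_j\in\bar{\mathsf k}(t). \tag{6}$$

**Step 8 (descent to polynomials).** We show $\tilde G_j\in\mathbb F_2(t)[v]$ with $v=\theta^2$, by descending induction on $j$. Write $G=\tilde G_j$, $W=w_j\ge1$, $F=H_{s_j}\tilde G_{j+1}\in\mathbb F_2(t)[v]$.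

Denominators in $t$: elements of $\mathbb F_2[t]$ are invariant under twisting, so after multiplying $G$ and $F$ by one of them we may assume $F\in\mathbb F_2[t,v]$. Let $D$ be the monic denominator of $G$ in lowest terms. Then $D^{(1)}$ is that of $G^{(1)}$, and (6) gives $D^{(1)}\mid D$. Both are monic of the same degree, so $D=D^{(1)}\in\mathbb F_2[t]$. Multiplying $G$ and $F$ by $D$ we may assume $G\in\bar{\mathsf k}[t]$.

Galois descent: the solution $G\in\bar{\mathsf k}[t]$ is unique, since a difference $\Delta\ne0$ would satisfy $\Delta^{(1)}=(t+\theta^2)^W\Delta$, contradicting degrees in $t$. An automorphism of $\bar{\mathsf k}/\mathsf k$, applied to coefficients, commutes with twisting and fixes $F$ and $\theta$, so it fixes $G$. Hence the coefficients of $G$ lie in the perfect closure of $\mathsf k$, so in some $\mathsf k^{1/2^e}$.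

Inseparability: in $\bar{\mathsf k}[[t]]$ we have $G=(t+v)^{-W}G^{(1)}+F$, where $(t+v)^{-W}$ and $F$ have coefficients in $\mathbb F_2(v)$. If $e\ge1$ and $G$ has coefficients in $\mathsf k^{1/2^e}$, then $G^{(1)}$ has coefficients in $\mathsf k^{1/2^{e-1}}$, hence so has $G$. After $e$ steps $G$ has coefficients in $\mathsf k$. Then $G^{(1)}$ has coefficients in $\mathbb F_2(\theta^2)=\mathbb F_2(v)$, hence so has $G$.

Denominators in $v$: write $G=N(v,t)/c(v)$ with $c\in\mathbb F_2[v]$ monic and no irreducible factor of $c$ dividing $N$ in $\mathbb F_2[v,t]$. Since $c(v^2)=c(v)^2$, (6) reads $N(v^2,t)=c(v)(v+t)^W(N+cF)$. If an irreducible $\pi$ divides $c$, write $N=\sum_kN_k(v)t^k$. Then $\pi\mid N_k(v^2)=N_k(v)^2$ for all $k$, so $\pi\mid N$, a contradiction. So $c=1$, and undoing the multiplications by elements of $\mathbb F_2[t]$ we get $\tilde G_j\in\mathbb F_2(t)[v]$.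

**Step 9 (back to $y$).** Put $G_j=\tilde G_j/\prod_{i\ge j}\gamma_{s_i}$ and view it in $\mathbb F_2(t)[y]$ via $v=y+t^2$. By the dictionary of Step 4, (6) becomes (4). This proves Proposition 3. $\blacksquare$

From now on $t$ is again the variable of $A$.

## 6. Telescoping: the tuples of Theorem A are zeta-like

By halving take $k=0$. From Lemma 2(d),(e), from (5) in depth one, and from $e_l(y_d)=[d+l+1]$,
$$S_d(2^a-1)=\frac{\ell_{d+a-1}}{\ell_{a-1}\,\ell_d^{2^a}},\qquad S_{<d}(2^a-1)=\frac{\ell_{d+a-1}}{\ell_a\,\ell_{d-1}^{2^a}}\ (d\ge1),\qquad S_d(2^n)=\ell_d^{-2^n}. \tag{7}$$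
In each case below we rewrite the $d$-th summand.

**The tuples $X_{1,n}$.** Since $Q_{2^j}=1$, Lemma 2(a) raised to the power $2^j$ says that the polynomials $c_{n-j}^{2^j}$ satisfy (4) for the suffixes $(2^j,\dots,2^{n-1})$. So (5) and Lemma 2(d) give $S_{<d}(X_{1,n})=c_n(y_d)/\ell_d^{2^n-1}=\ell_d/(D_n\ell_{d-n}^{2^n})$ for $d\ge n$, and $0$ otherwise.

**The tuples $X_{i,n}$, $i<n$.** The tail $(2^i,\dots,2^{n-1})$ is $2^iX_{1,n-i}$. For $d\ge n-i$ (the summand is $0$ otherwise),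
$$S_d(2^i-1)\,S_{<d}(X_{1,n-i})^{2^i}=\frac{\ell_{d+i-1}}{\ell_{i-1}D_{n-i}^{2^i}\,\ell_{d-n+i}^{2^n}}=C_{i,n}\,S_{d-(n-i)}(2^n-1),\qquad C_{i,n}=\frac{\ell_{n-1}}{\ell_{i-1}D_{n-i}^{2^i}} .$$
So $\zeta(X_{i,n})=C_{i,n}\zeta(2^n-1)$ and $S_{<d}(X_{i,n})=C_{i,n}S_{<d-(n-i)}(2^n-1)$; the latter also holds for $i=n$, with $C_{n,n}=1$. For later use we compute $g_{X_{i,n}}$. For $d>n-i$, (5) and (7) give
$$g_{X_{i,n}}(y_d)=\text{const}\cdot\frac{\ell_d^{2^n-1}\,\ell_{d+i-1}}{\ell_{d-n+i-1}^{2^n}}=\text{const}\cdot\prod_{l=0}^{i-2}[d+l+1]\cdot\prod_{l=0}^{n-i}[d-l]^{2^n},$$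
and $[d-l]^{2^{l+1}}=([d]+[l])^2=y_d+y_l$. Hence
$$g_{X_{i,n}}=\text{const}\cdot\Gamma_{i,n},\qquad\Gamma_{i,n}=\prod_{l=0}^{i-2}e_l\cdot\prod_{l=0}^{n-i}(y+y_l)^{2^{n-1-l}},\qquad\deg\Gamma_{i,n}=2^n-1. \tag{8}$$
The two sides agree at all $y_d$; for $d\le n-i$ both vanish. The degree is $(2^{i-1}-1)+(2^n-2^{i-1})$.

**The tuples $Y_{1,n}$.** For $d\ge n$ we have $S_d(1)S_{<d}(X_{1,n})=S_{d-n}(2^n)/D_n$, and $0$ otherwise. So $\zeta(Y_{1,n})=\zeta(2^n)/D_n$.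

**The tuples $Y_{2,n}$.** For $d\ge n-1$ (and $0$ otherwise), $S_d(1)S_{<d}(X_{2,n})=\frac{C_{2,n}}{\ell_n}\cdot\frac{[d+1]}{\ell_{d-n+1}^{2^n}}$. Put $e=d-n+1\ge0$ and use $[e+n]=[e]^{2^n}+[n]$. The summand is $\frac{C_{2,n}}{\ell_n}\big([n]S_e(2^n)+S_{e-1}(2^n)\big)$, the last term absent for $e=0$. So $\zeta(Y_{2,n})=\frac{C_{2,n}}{\ell_n}([n]+1)\zeta(2^n)$, and $\frac{C_{2,n}}{\ell_n}=\frac1{[n]\,T\,D_{n-2}^4}$.

**The tuples $Z_m$.** Put $P=2^{m-2}$. Lemma 2(f) and (5) give $S_{<d}(3P-1)=S_{<d}(1)^PS_{<d}(2P-1)$. With $S_{<d}(1)=[d]^2/(T\ell_d)$, for $d\ge1$,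
$$S_d(P)\,S_{<d}(3P-1)=\frac1{\ell_d^P}\cdot\frac{[d]^{2P}}{T^P\ell_d^P}\cdot\frac{\ell_{d+m-2}}{\ell_{m-1}\ell_{d-1}^{2P}}=\frac{\ell_{d+m-2}}{T^P\ell_{m-1}\ell_{d-1}^{2^m}}=T^{-P}S_{d-1}(2^m-1),$$
and the summand is $0$ for $d=0$. Hence $\zeta(Z_m)=T^{-P}\zeta(2^m-1)$ and $S_{<d}(Z_m)=T^{-P}S_{<d-1}(2^m-1)$. Since $S_{<d}(X_{m-1,m})=C_{m-1,m}S_{<d-1}(2^m-1)$ and the weights agree, (5) gives
$$g_{Z_m}=\text{const}\cdot g_{X_{m-1,m}}. \tag{9}$$

**The tuple $(1,2,5)=(1,Z_3)$.** As $C_{2,3}=[2]/T^4$, $S_{<d}(2,5)=T^{-2}S_{<d-1}(7)=\frac{T^2}{[2]}S_{<d}(3,4)$. So $\zeta(1,2,5)=\frac{T^2}{[2]}\zeta(Y_{2,3})=\frac{T^2}{[2]}\cdot\frac{[3]+1}{[3]T^5}\zeta(8)$.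

**The tuple $(3,5)$.** We have $Q_3g_5=\frac{y+T}T\cdot\frac{y^4(y+T)}{T^3[2]}=\frac{y^4(y+T)^2}{T^3\ell_2}$. So $S_d(3)S_{<d}(5)=\frac{[d+1]^2}{T^3\ell_2\ell_{d-1}^8}$ for $d\ge1$, and $0$ for $d=0$. With $e=d-1$ and $[e+2]^2=[e]^8+[2]^2$ we get $\zeta(3,5)=\frac{[2]^2+1}{T^3\ell_2}\zeta(8)$.

All ratios agree with Theorem A. It remains to show that no other tuple is zeta-like.

## 7. Newton polygons at $T=\infty$

Let $X=1/T$ and $K\subset\mathbb F_2((X))$, with $\deg$ normalized by $\deg T=1$, extended to an algebraic closure, $\deg0=-\infty$. Then $\deg[i]=2^{i-1}$ for $i\ge1$, $\deg\ell_d=2^d-1$, $\deg y_l=2^l$ for $l\ge1$.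

**Definition 5 (the function $\nu_P$ and the reduction).** For $0\ne P=\sum p_jy^j$ over the closure and $\lambda>0$ put $\nu_P(\lambda)=\max_j(\deg p_j+j\lambda)$. If $P\in K[y]$ and $\lambda\ge1$ is an integer, then $P(T^\lambda\eta)=T^{\nu_P(\lambda)}\big(\bar P^{(\lambda)}(\eta)+O(X)\big)$ with $0\ne\bar P^{(\lambda)}\in\mathbb F_2[\eta]$, where $O(X)$ denotes an element of $X\mathbb F_2[[X]][\eta]$.

For example $g_3=y^2(y+T)/(T[2])$ has $\nu_{g_3}(\lambda)=-3+2\lambda+\max(\lambda,1)$. So $\nu_{g_3}(1)=0$ and $\bar g_3^{(1)}=\eta^2(\eta+1)$. (The superscript of a reduction is the radius $\lambda$; twists no longer occur.)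

We recall the standard properties. (N1) $\nu_P$ is the logarithm of a Gauss norm, so $\nu_{PP'}=\nu_P+\nu_{P'}$. Since $\nu_{y+\alpha}(\lambda)=\max(\lambda,\deg\alpha)$, for $P=\kappa\prod(y+\rho)$ we have $\nu_P(\lambda)=\deg\kappa+\sum_\rho\max(\lambda,\deg\rho)$. So $\nu_P$ is continuous, convex and piecewise linear, and its left (right) slope at $\lambda$ is the number of roots, with multiplicity, of degree $<\lambda$ ($\le\lambda$). Also $\nu_{P+P'}\le\max(\nu_P,\nu_{P'})$, with equality where $\nu_P\ne\nu_{P'}$. (N2) The reduction is multiplicative. Its order at $\eta=0$ and its degree are the least and the largest $j$ with $\deg p_j+j\lambda=\nu_P(\lambda)$, that is, the left and right slopes of $\nu_P$ at $\lambda$. If $y^m\mid P$ then $\eta^m\mid\bar P^{(\lambda)}$. If $\alpha\in K$, $\deg\alpha=\lambda$ and $(y+\alpha)^m\mid P$, then $(\eta+1)^m\mid\bar P^{(\lambda)}$.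

**Definition 6 (the number $m(s)$).** For $s=2^vs'$ with $s'$ odd, let $2^j\le\frac{s'+1}2<2^{j+1}$ and $m(s)=2^{v+j}$.

So $m(s)\le(s+2^v)/2$. For example $m(1)=1$, $m(3)=m(5)=2$, $m(6)=m(7)=4$.

**Lemma 4.** Let $2^k\le s<2^{k+1}$ and $s=2^vs'$, $s'$ odd.
(a) $\nu_{Q_s}(1)=0$, $\bar Q_s^{(1)}=(1+\eta)^{s-2^k}$; $\nu_{g_s}(1)=0$, $\bar g_s^{(1)}=\eta^{2^k}(1+\eta)^{s-2^k}$. Moreover $\deg g_s=s$, all $s$ roots of $g_s$ have degree $\le1$, and $\nu_{g_s}(\lambda)=s(\lambda-1)$ for $\lambda\ge1$.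
(b) $\nu_{Q_s}(2)=(s-2^v)/2$, $\bar Q_s^{(2)}=\eta^{s-m(s)}$.

*Proof of (a).* Put $y=T\eta$. Then $c_1=\eta$, and for $i\ge2$, $(y+[i-1]^2)/[i]=1+(y+T)/[i]=1+T(\eta+1)/[i]=1+O(X)$. So $c_i(T\eta)=\eta^{2^{i-1}}+O(X)$ for $i\ge1$. Let $\mathsf L(z)=\sum_{i\ge0}z^{2^i}$, which is additive and satisfies $\mathsf L(z)+\mathsf L(z)^2=z$, and put $\bar E=x+\mathsf L(\eta x^2)$. Then $Q_s(T\eta)$ and $g_s(T\eta)$ lie in $\mathbb F_2[[X]][\eta]$ and reduce modulo $X$ to $[x^{s-1}]\frac1{1+\bar E}$ and $[x^s]\frac x{\bar E}$. We have $\bar E+\bar E^2=x+x^2+\eta x^2=x(1+(1+\eta)x)$. Now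
$$\sum_kx^{2^k-1}\sum_{i<2^k}\big((1+\eta)x\big)^i=\frac{\mathsf L(x)+\mathsf L((1+\eta)x^2)}{x(1+(1+\eta)x)}=\frac{\bar E}{\bar E+\bar E^2}=\frac1{1+\bar E},$$
where the first equality sums the geometric series and the second uses $\mathsf L(x)+\mathsf L(x^2)=x$. Each exponent $s-1$ occurs once on the left, as $2^k-1+i$ with $i=s-2^k$. So $[x^{s-1}]\frac1{1+\bar E}=(1+\eta)^{s-2^k}=:q_s(\eta)$. From $\frac1{\bar E}+\frac1{1+\bar E}=\frac1{x(1+(1+\eta)x)}$ we get $[x^s]\frac x{\bar E}=(1+\eta)^s+q_s=\eta^{2^k}(1+\eta)^{s-2^k}$. Both reductions are nonzero, so both $\nu(1)$ are $0$ and the reductions are as stated. As $\bar g_s^{(1)}$ has degree $s\ge\deg g_s$, we get $\deg g_s=s$, and by (N2) all $s$ roots have degree $\le1$. So $\nu_{g_s}$ has slope $s$ on $[1,\infty)$.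

*Proof of (b).* As $Q_s=Q_{s'}^{2^v}$, we may take $s$ odd, $s-1=2u$. Put $y=T^2\eta$. Then $c_1=T\eta$, $c_2=T^2\eta^2\cdot T^2(\eta+1)/[2]=T^2(\eta^2(\eta+1)+O(X))$, and for $i\ge3$, $(y+[i-1]^2)/[i]=1+(T^2\eta+T)/[i]=1+O(X)$. So $c_i=T^{2^{i-1}}\big((\eta^2(\eta+1))^{2^{i-2}}+O(X)\big)$ for $i\ge2$. Now $Q_s$ is a sum of products of $n_i$ factors $c_i$ with $\sum n_i2^i=2u$. Such a product lies in $T^{u-n_0/2}\mathbb F_2[[X]][\eta]$, and $n_0$ is even. Only products with $n_0=0$ contribute to the leading term, so with $z=x^2$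
$$Q_s(T^2\eta)=T^u\big(U+O(X)\big),\qquad U=[z^u]\,\frac1{1+\eta z+\mathsf L(\eta^2(\eta+1)z^2)}.$$
Substitute $z=Z/\eta$. The denominator becomes $1+Z+\mathsf L((\eta+1)Z^2)$, which is $1+\bar E$ with $x,\eta$ replaced by $Z,\eta+1$. So $U=\eta^uq_{u+1}(\eta+1)=\eta^u\cdot\eta^{u+1-2^j}=\eta^{s-2^j}$, where $2^j\le u+1=\frac{s+1}2<2^{j+1}$. $\blacksquare$

**Lemma 5.** Let $\mathbf s$ be zeta-like of depth $r\ge2$ and weight $w$, $\mathbf s'=(s_2,\dots,s_r)$, $g=g_{\mathbf s}$, $F=Q_{s_1}g_{\mathbf s'}$, $\Lambda$ the largest degree of a root of $g$, $\mu_l=\mathrm{ord}_{y_l}g$.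
(i) $\mu_0\ge w/2$ (also in depth one), and $2\mu_{l+1}=\mathrm{ord}_{y_l}(g+F)$ for $l\ge0$.
(ii) $y_{r-1}$ is a root of $g$; so $\Lambda\ge2^{r-1}$.
(iii) $\nu_{g+F}(\lambda)=\nu_g(2\lambda)-w\lambda$ for $\lambda\ge1$. For $1\le\lambda<\Lambda$, $\nu_{g+F}(\lambda)<\nu_g(\lambda)=\nu_F(\lambda)$, and $\bar g^{(\lambda)}=\bar F^{(\lambda)}$ if $\lambda\in\mathbb Z$. For $\lambda\ge\Lambda$ (and $\lambda\ge1$), $\nu_{g+F}(\lambda)=\nu_g(\lambda)$.
(iv) $\nu_g(1)=0$. If $2^{n-1}\le s_r<2^n$ then $w\le2^n$.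

*Proof.* By (4), $g(\varphi)=(y+T)^w(g+F)$. (i) Compare orders at $y=T$ and at $y=y_l\ne T$, as in Lemma 1. (ii) The sum $S_{<r-1}(\mathbf s)$ is empty, so (5) gives $g(y_{r-1})=0$; and $\deg y_{r-1}=2^{r-1}$.

(iii) Let $\rho$ be a root of $g$ and $\lambda\ge1$. Then $\nu_{y^2+T^2+\rho}(\lambda)=\max(2\lambda,\deg(T^2+\rho))=\max(2\lambda,\deg\rho)$: if $\deg\rho>2$ then $\deg(T^2+\rho)=\deg\rho$, and otherwise both maxima are $2\lambda$. Multiplying over all $\rho$, $\nu_{g\circ\varphi}(\lambda)=\nu_g(2\lambda)$. As $\nu_{y+T}(\lambda)=\lambda$, the formula follows. Since $\deg g=w$, slopes are $\le w$, so $\nu_g(2\lambda)-\nu_g(\lambda)\le w\lambda$, with equality if and only if the slope is $w$ on $(\lambda,2\lambda)$, that is, $\lambda\ge\Lambda$. For $\lambda<\Lambda$ this gives $\nu_{g+F}(\lambda)<\nu_g(\lambda)$; then $F=g+(g+F)$ has the same $\nu$ and the same reduction as $g$.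

(iv) All suffixes of depth $\ge2$ are zeta-like by Proposition 3, and for them $\Lambda\ge2$ by (ii). Apply (iii) at $\lambda=1$ to all of them, and Lemma 4(a): $\nu_g(1)=0$ and $\bar g^{(1)}=\prod_{i<r}\bar Q_{s_i}^{(1)}\cdot\bar g_{s_r}^{(1)}$. All factors are powers of $1+\eta$ except $\eta^{2^{n-1}}$ in the last one, so $\mathrm{ord}_0\bar g^{(1)}=2^{n-1}$. By (i), $\eta^{\lceil w/2\rceil}$ divides $\bar g^{(1)}$, so $\lceil w/2\rceil\le2^{n-1}$. $\blacksquare$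

## 8. Zeta-like pairs

Let $(a,b)$ be zeta-like, $w=a+b$, $F=Q_ag_b$, $g=g_{(a,b)}$, $2^{n-1}\le b<2^n$, $a=2^va'$ with $a'$ odd, $m=m(a)$, $h=\lceil w/2\rceil$. By Lemma 5(iv), $w\le2^n$, so $a\le2^{n-1}$ and $h\le2^{n-1}$.

**Step 1 (exact size of $g+F$ near $\lambda=1$).** We determine the reductions of $g$ and $g+F$ completely. First, $\Lambda=2$. By Lemma 5(ii), $\Lambda\ge2$. If $\Lambda>2$, Lemma 5(iii) at $\lambda=2$ and Lemma 4 give $\bar g^{(2)}=\bar F^{(2)}=\eta^{a-m}\eta^b$. But $y_1=T^2$ is a root of $g$ of degree $2$, so $(\eta+1)\mid\bar g^{(2)}$, a contradiction.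

On $[1,2)$ we have $\nu_g=\nu_F$, so by continuity $\nu_g(2)=\nu_F(2)=\frac{a-2^v}2+b$. Also $\nu_{g+F}(2)=\nu_g(4)-2w=\nu_g(2)$, since $\nu_g$ has slope $w$ beyond $2$. Put $y=T^2\eta$ in (4), where $\varphi(T^2\eta)=T^4(\eta^2+X^2)$. Comparing leading terms, $\eta^w\,\overline{(g+F)}^{(2)}=\bar g^{(4)}(\eta^2)=\eta^{2w}$, as all roots of $g$ have degree $<4$. So $\overline{(g+F)}^{(2)}=\eta^w$. Since $g,F,g+F$ have the same $\nu(2)$ and $m$ is a power of $2$,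
$$\bar g^{(2)}=\eta^w+\eta^{w-m}=\eta^{w-m}(\eta+1)^m .$$
Now put $y=T\eta$ in (4), where $\varphi(T\eta)=T^2(1+\eta)^2$. Then $(1+\eta)^w\,\overline{(g+F)}^{(1)}=\bar g^{(2)}\big((1+\eta)^2\big)=(1+\eta)^{2w-2m}\eta^{2m}$, and $\nu_{g+F}(1)=\nu_g(2)-w$. Hence
$$\overline{(g+F)}^{(1)}=\eta^{2m}(1+\eta)^{w-2m},\qquad\nu_{g+F}(1)=-\delta,\qquad\delta=\tfrac{a+2^v}2 . \tag{10}$$
By Lemma 5(i), $y^h\mid g$. If $2m<h$ and $y^{2m+1}\mid F$, then $y^{2m+1}\mid g+F$, contradicting (10). So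
$$\text{if }2m<h\text{ then }\mathrm{ord}_0F\le2m. \tag{11}$$
Also $\mathrm{ord}_0F=\mathrm{ord}_0g_b\ge b/2$, since $Q_a(0)=1$ and by Lemma 5(i) in depth one.

**Step 2 (the shape of $(a,b)$).** We use (11) to force $a$ to be a difference of two powers of $2$. If $a=2^{n-1}$ then $b=2^{n-1}$ and $(a,b)=2^{n-1}(1,1)=2^{n-1}Y_{1,1}$. Let $a<2^{n-1}$. Then $v\le n-2$ and $\frac{a'+1}2\le2^{n-2-v}$, so $m\le2^{n-2}$, with equality if and only if $a=2^{n-1}-2^v$. Suppose $m\le2^{n-3}$. Then $2m\le2^{n-2}<w/2\le h$, and by (11) $b/2\le\mathrm{ord}_0g_b\le2m\le2^{n-2}$. This forces $b=2^{n-1}$; but then $g_b=(y/T)^b$ has order $2^{n-1}>2m$, a contradiction. So $m=2^{n-2}$ and, using $w\le2^n$,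
$$a=2^{n-1}-2^v,\qquad b=2^{n-1}+\beta,\qquad0\le v\le n-2,\qquad0\le\beta\le2^v . \tag{12}$$
If $\beta=0$, then $(a,b)=2^vX_{n-1-v,\,n-v}$. If $\beta>0$, let $2^e$ be the exact power of $2$ dividing $\beta$; then $e\le v$, and by halving (replace $n,v,\beta$ by $n-e,v-e,\beta/2^e$) we may assume that $\beta$ is odd. If $n=2$, then $(a,b)=(1,3)=Y_{2,2}$. From now on $\beta$ is odd and $n\ge3$. Put $M=2^{n-2}=\delta$ and $\sigma=(\beta+1)/2$. Since $\beta\le2^{n-2}$, $\sigma<M$.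

Leading terms alone have left too much: (12) also admits, for instance, $(7,9)$ ($n=4$, $v=0$, $\beta=1$), which is not in the list. The remedy is that (10) says more than a leading term: $g$ and $F$ agree modulo $X^M$.

**Step 3 (a congruence for $g_b$).** We extract the full force of $\nu_{g+F}(1)=-M$. All of $F(T\eta)$, $g(T\eta)$, $Q_a(T\eta)$, $Q_b(T\eta)$, $g_b(T\eta)$ lie in $\mathbb F_2[[X]][\eta]$, because their $\nu(1)$ is $0$. By (10), $F(T\eta)\equiv g(T\eta)\bmod X^M$, and $\eta^h\mid g(T\eta)$. As $Q_a(T\eta)$ has constant term $1$ in $\eta$, it is a unit in $(\mathbb F_2[X]/X^M)[[\eta]]$. Dividing $F=Q_ag_b$ by it,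
$$g_b(T\eta)\equiv0\mod(X^M,\eta^h). \tag{13}$$

**Step 4 (a product formula).** We compute $g_b+Q_b$ independently of $a$. The claim is: at $y=T\eta$, modulo $(X^M,\eta^{2^{n-1}})$ in $\mathbb F_2[[X]][[\eta]]$,
$$g_b+Q_b\equiv\Psi^\beta,\qquad\Psi^{-1}=\prod_{l=0}^{n-2}\big(1+\varepsilon_{l+1}\eta^{2^l}\big),\qquad\varepsilon_{l+1}=\frac{T^{2^l}}{[l+1]}\in1+X\mathbb F_2[[X]].$$
Lemma 2(b) reads $g_b=g_b(\varphi)/e_0^b+Q_b$. Substituting $\varphi$ repeatedly, with $e_l\circ\varphi=e_{l+1}$, for $N\ge1$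
$$g_b+Q_b=\frac{g_b(\varphi^{\circ N})}{\prod_{l<N}e_l^b}+\sum_{l=1}^{N-1}\frac{Q_b(\varphi^{\circ l})}{\prod_{i<l}e_i^b}.$$
Put $y=T\eta$ and work in $\mathbb F_2((X))[[\eta]]$. Here $e_i=[i+1](1+\varepsilon_{i+1}\eta^{2^i})$, and $\varphi^{\circ l}(T\eta)=T^{2^l}u_l$ with $u_l=\eta^{2^l}+X^{2^l}[l]^2\in\mathbb F_2[[X]][\eta]$ for $l\ge1$. Since $\deg\ell_l=2^l-1$, the $l$-th term of the sum lies in $T^{\nu_{Q_b}(2^l)-b(2^l-1)}\mathbb F_2[[X]][[\eta]]$. As $b$ is odd, $\nu_{Q_b}(2)=\frac{b-1}2$, and the slopes of $\nu_{Q_b}$ are $\le b-1$. So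
$$\nu_{Q_b}(2^l)-b(2^l-1)\le\tfrac{b-1}2+(2^l-2)(b-1)-b(2^l-1)=-\tfrac{b+1}2-2^l+2\le-\tfrac{b+1}2=-(M+\sigma)<-M .$$
These terms vanish modulo $X^M$. For the first term, Lemma 4(a) gives $g_b=\kappa\big(y^b+\sum_{j<b}\rho_jy^j\big)$ with $\deg\rho_j\le b-j$, $\deg\kappa=-b$. So it equals
$$\frac{\kappa\,T^{b2^N}}{\ell_N^b}\big(u_N^b+O(X^{2^N-1})\big)\prod_{i<N}\big(1+\varepsilon_{i+1}\eta^{2^i}\big)^{-b},$$
where $O(X^{2^N-1})$ is an element of $X^{2^N-1}\mathbb F_2[[X]][\eta]$ and the scalar has degree $-b+b2^N-b(2^N-1)=0$. Take $N\ge n-1$, so $2^N-1\ge M$. Modulo $\eta^{2^{n-1}}$, $u_N$ is constant in $\eta$, and factors with $i\ge n-1$ are $1$. Also $(1+\varepsilon_{i+1}\eta^{2^i})^{2^{n-1}}\equiv1$, so the exponent $-b=-2^{n-1}-\beta$ may be replaced by $-\beta$. Hence $g_b+Q_b\equiv C\Psi^\beta$ with $C\in\mathbb F_2[[X]]$. At $\eta=0$ we have $g_b(0)+Q_b(0)=0+1$, so $C\equiv1\bmod X^M$. This proves the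 claim. With (13) and $h\le2^{n-1}$,
$$Q_b(T\eta)\equiv\Psi^\beta\mod(X^M,\eta^h). \tag{14}$$

**Step 5 (the coefficient of $X^\sigma$ in $\Psi^\beta$).** We show that this coefficient is eventually constant in the powers of $\eta$. Work modulo $\eta^{2^{n-1}}$ and let $\omega=1+\eta$, a unit with $\omega^{2^{n-1}}=1$. By (2), $\varepsilon_{l+1}^{-1}=[l+1]/T^{2^l}=1+z_l$ with $z_l=[l]/T^{2^l}=\sum_{i<l}X^{2^l-2^i}$. So $1+\varepsilon_{l+1}\eta^{2^l}=\varepsilon_{l+1}(1+z_l+\eta^{2^l})=\varepsilon_{l+1}\omega^{2^l}(1+z_l\omega^{-2^l})$. Since $\prod_{l=0}^{n-2}\omega^{-2^l}=\omega^{1-2^{n-1}}=\omega$ and $z_0=0$,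
$$\Psi^\beta=\Big(\prod_{l=0}^{n-2}\varepsilon_{l+1}\Big)^{-\beta}\,\omega^\beta\,\prod_{l=1}^{n-2}\big(1+z_l\omega^{-2^l}\big)^{-\beta}.$$
Each monomial $X^{2^l-2^i}\omega^{-2^l}$ with $i<l$ has the form $X^j\omega^{-p}$ with $0\le p\le2j$, because $2^{i+1}\le2^l$. Series $\sum_jX^ja_j(\omega^{-1})$ with polynomials $a_j$ over $\mathbb F_2$ of degree $\le2j$ form an $X$-adically closed ring, in which elements $\equiv1\bmod X$ are invertible by the geometric series. The factor $\big(\prod\varepsilon_{l+1}\big)^{-\beta}\in1+X\mathbb F_2[[X]]$ lies in this ring too. So the coefficient of $X^\sigma$ in $\Psi^\beta$ is $\sum_{k=\beta-2\sigma}^\beta\alpha_k\omega^k$ with $\alpha_k\in\mathbb F_2$, and $\beta-2\sigma=-1$. For $0\le k\le\beta$, $\omega^k$ is a polynomial in $\eta$ of degree $\le\beta$, and $\omega^{-1}=\sum_{i<2^{n-1}}\eta^i$. Therefore, for all $i$ with $\beta<i<2^{n-1}$, the coefficient of $X^\sigma\eta^i$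 in $\Psi^\beta$ is the same element $\alpha_{-1}$.

**Step 6 (the coefficient of $X^\sigma$ in $Q_b$).** We find two neighboring coefficients that differ. As $b$ is odd and $2^{n-2}\le\frac{b+1}2=2^{n-2}+\sigma<2^{n-1}$, we have $m(b)=2^{n-2}$. By Lemma 4(b), $\nu_{Q_b}(2)=\frac{b-1}2$ and $\bar Q_b^{(2)}=\eta^{i_0}$ with $i_0=b-2^{n-2}=2^{n-2}+\beta$. So if $Q_b=\sum\kappa_iy^i$, then $\deg(\kappa_iT^i)\le\frac{b-1}2-i$, with equality if and only if $i=i_0$; and $i_0-\frac{b-1}2=\sigma$. So in $Q_b(T\eta)$ the coefficient of $X^\sigma\eta^{i_0}$ is $1$. In the coefficient of $\eta^{i_0+1}$ all terms have degree $<-\sigma-1$ in $T$, so the coefficient of $X^\sigma\eta^{i_0+1}$ is $0$.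

**Step 7 (conclusion in depth two).** We compare Steps 5 and 6. If $i_0+1<h\ (\le2^{n-1})$, then (14), with $\sigma<M$ and $i_0>\beta$, would give $\alpha_{-1}=1$ and $\alpha_{-1}=0$. So $w/2\le h\le i_0+1$, which means $2^n-2^v+\beta\le2^{n-1}+2\beta+2$, or
$$2^{n-1}\le2^v+\beta+2 .$$
If $v\le n-3$, then $2^v+\beta\le2^{v+1}\le2^{n-2}$ forces $2^{n-2}\le2$, so $n=3$, $v=0$, $\beta=1$ and $(a,b)=(3,5)$. If $v=n-2$, then $2^{n-2}-2\le\beta\le2^{n-2}$ with $\beta$ odd and $2^{n-2}$ even, so $\beta=2^{n-2}-1$ and $(a,b)=(2^{n-2},3\cdot2^{n-2}-1)=Z_n$. Theorem A is proved in depth two.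

## 9. Depth at least three: counting large roots

Induct on the depth $r\ge3$. Let $\mathbf s=(c,\mathbf s')$ be zeta-like. By Proposition 3, $\mathbf s'$ is zeta-like of depth $r-1\ge2$, so it is in the list.

**Step 1 (the possible $\mathbf s'$).** The weight bound removes most cases. If $2^{n'-1}\le s_r<2^{n'}$, then $c+\mathrm{wt}(\mathbf s')\le2^{n'}$ by Lemma 5(iv). If $\mathbf s'$ is $2^kY_{1,n}$, $2^kY_{2,n}$, $2^k(1,2,5)$ or $2^k(3,5)$, then $\mathrm{wt}(\mathbf s')=2^{n'}$ (with $n'=k+n,\ k+n,\ k+3,\ k+3$), impossible since $c\ge1$. So $\mathbf s'=2^kX_{i,n}$ with $1\le i<n$, or $\mathbf s'=2^kZ_n$ with $n\ge3$; in the second case set $i=n-1\ge2$. Then $\mathrm{wt}(\mathbf s')=2^k(2^n-1)$ and $2^{n'}=2^{k+n}$, so $c\le2^k$. In both cases $r=n-i+2$, and by (8), (9) and $g_{2\mathbf s}=g_{\mathbf s}^2$ we have $F=Q_cg_{\mathbf s'}=\text{const}\cdot Q_c\,\Gamma_{i,n}^{2^k}$. Halve as long as $k\ge1$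 and $c$ is even. So we may assume either $k=0$, $c=1$, or $k\ge1$, $c$ odd (so $c\le2^k-1$).

**Step 2 (a lower bound for one multiplicity).** The order chase now gives a useful bound, because $F$ vanishes strongly at the $y_l$. Put $N=n+k$ and $R=r-1=n-i+1\ge2$; then $w=2^N-(2^k-c)\le2^N$. For $0\le l\le R-1$, (8) shows $(y+y_l)^{2^{N-1-l}}\mid F$. Lemma 5(i) gives $\mu_0\ge w/2$ and $2\mu_{l+1}\ge\min(\mu_l,2^{N-1-l})$ for $0\le l\le R-1$. As $2^{N-1-l}\ge w/2^{l+1}$, inductively $\mu_l\ge w/2^{l+1}$ for $l\le R$. Hence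
$$\mu_R\ge\frac w{2^{R+1}}=2^{k+i-2}-\frac{2^k-c}{2^{R+1}} .$$

**Step 3 (an upper bound for large roots).** The Newton polygon limits how many large roots $g$ has. The root $y_R$ has degree $2^R$, and $\Lambda\ge2^R$ by Lemma 5(ii). By Lemma 5(iii), $\nu_g=\nu_F$ on $[1,2^R)$, so $g$ and $F$ have equally many roots of degree $<2^R$ (the left slope at $2^R$). All $w-c$ roots of $\Gamma_{i,n}^{2^k}$ have degree $<2^R$: roots of $e_l=y^{2^l}+[l+1]$ have degree $1$, and $\deg y_l\le2^{R-1}$ for $l\le R-1$. By Lemma 4(b) and (N2), $c-m(c)$ roots of $Q_c$ have degree $<2<2^R$. So $g$, which has $w$ roots, has at most $m(c)$ roots of degree $\ge2^R$. As $y_R$ is one of these, with multiplicity $\mu_R$,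
$$m(c)\ \ge\ 2^{k+i-2}-\frac{2^k-c}{2^{R+1}},\qquad R\ge2. \tag{15}$$

**Step 4 (solving the inequality).** Let $k=0$, $c=1$. Then $1=m(1)\ge2^{i-2}$, so $i\le2$ and $\mathbf s$ is $(1,X_{1,n})=Y_{1,n}$, $(1,X_{2,n})=Y_{2,n}$ or $(1,Z_3)=(1,2,5)$. Let $k\ge1$, $c$ odd. Then $m(c)\le\frac{c+1}2\le2^{k-1}$, and the right side of (15) is $>2^{k+i-2}-2^{k-3}$. If $i\ge2$ this exceeds $2^{k-1}$, a contradiction. If $i=1$, then $\mathbf s'=2^kX_{1,n}$ and $m(c)>3\cdot2^{k-3}$. Being a power of $2$, $m(c)\ge2^{k-1}$. So $\frac{c+1}2\ge2^{k-1}$, $c=2^k-1$, and $\mathbf s=(2^k-1,2^k,\dots,2^{k+n-1})=X_{k,k+n}$. All of these are in the list, and so are their multiples by powers of $2$. This completes the proof of Theorem A. $\blacksquare$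

## 10. Inspecting all splices

If $k=1$ or $k=r$ in the conjecture, the spliced tuple is one of the given tuples and there is nothing to prove. So let $L,R$ be zeta-like of depth $\ge2$, the last entry of $L$ equal to the first entry of $R$. Call a weight admissible if it is of the form $2^e$ or $2^e(2^f-1)$. By Theorem A zeta-like tuples of depth $\ge2$ have admissible weight, and the weights allowed in the conjecture are admissible.

**Step 1 (end entries).** We list what can be glued. First entries are $2^k(2^i-1)$ for $2^kX_{i,n}$; $2^k$ for $2^kY_{1,n}$, $2^kY_{2,n}$, $2^k(1,2,5)$; $2^{k+m-2}$ for $2^kZ_m$; and $3\cdot2^k$ for $2^k(3,5)$. All have the form $2^j(2^i-1)$. Last entries are $2^{k+n-1}$ for $2^kX_{i,n}$ ($i<n$), $2^kY_{1,n}$ ($n\ge1$), $2^kY_{2,n}$ ($n\ge3$); $3\cdot2^k$ for $2^kY_{2,2}=2^k(1,3)$; $2^k(3\cdot2^{m-2}-1)$ for $2^kZ_m$; and $5\cdot2^k$ for $2^k(1,2,5)$ and $2^k(3,5)$. The numbers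 $5$ and $3\cdot2^{m-2}-1$ ($m\ge3$) are odd and not of the form $2^i-1$. So $2^kZ_m$, $2^k(1,2,5)$ and $2^k(3,5)$ cannot be $L$.

**Step 2 ($L=2^k(1,3)$).** This treats the last entry $3\cdot2^k$. Either $R=2^kX_{2,m}$ with $m\ge3$, and the splice is $2^kY_{2,m}$, which is zeta-like. Or $R=2^k(3,5)$, and the splice $2^k(1,3,5)$ has weight $9\cdot2^k$, which is not admissible.

**Step 3 (the remaining $L$).** Now the last entry of $L$ is $2^j$, $j=k+n-1$. Either $L$ is of type $X$, that is $L=2^kX_{i,n}$ with $n\ge2$, so $k\le j-1$, and $\mathrm{wt}(L)-2^j=2^j-2^k$. Or $L$ is of type $Y$, that is $L=2^kY_{1,n}$, or $L=2^kY_{2,n}$ with $n\ge3$, and $\mathrm{wt}(L)-2^j=2^j$. The tuple $R$ cannot be $2^{k'}(3,5)$ or $2^{k'}X_{i',m}$ with $i'\ge2$, whose first entries are not powers of $2$. Steps 4 to 6 treat the other $R$.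

**Step 4 ($R=2^jX_{1,m}$, $m\ge2$).** The splice is $2^kX_{i,n+m-1}$, $2^kY_{1,n+m-1}$ or $2^kY_{2,n+m-1}$, which is zeta-like.

**Step 5 ($R=2^jY_{1,m}$ with $m\ge1$, $2^jY_{2,m}$ with $m\ge2$, or $2^j(1,2,5)$, where we put $m=3$).** Here $\mathrm{wt}(R)=2^{j+m}$. If $L$ is of type $X$, put $p=j-k\ge1$. The total weight is $2^k(2^{p+m}+2^p-1)$. The odd factor is $>1$, and adding $1$ to it gives $2^p(2^m+1)$, not a power of $2$; so the weight is not admissible. If $L$ is of type $Y$, the total weight is $2^j(2^m+1)$, not a power of $2$. It is $2^e-1$ only if $j=0$ and $2^m+2=2^e$, that is, $m=1$. Now $j=0$ means $k=0$, $n=1$, $L=(1,1)$, and $m=1$ means $R=(1,1)$: the excepted pair.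

**Step 6 ($R=2^{j'}Z_m$, $m\ge3$).** Here $j'=j-m+2\le j-1$ and $\mathrm{wt}(R)=2^{j+2}-2^{j'}$. Admissible numbers are exactly those of the form $2^e-2^f$ with $e>f\ge0$. If $L$ is of type $X$, the total weight is $W=5\cdot2^j-2^k-2^{j'}$ with $k,j'\le j-1$, so $2^{j+2}\le W<5\cdot2^j$. Suppose $W=2^e-2^f$; then $2^{e-1}\le W<2^e$. From $2^e>2^{j+2}$ we get $e\ge j+3$, and from $2^{e-1}<5\cdot2^j<2^{j+3}$ we get $e\le j+3$. So $e=j+3$ and $2^f=2^{j+3}-W\in(3\cdot2^j,4\cdot2^j]$, hence $f=j+2$ and $W=2^{j+2}$. This means $2^k+2^{j'}=2^j$, so $k=j'=j-1$, that is, $n=2$, $m=3$, $i=1$: $L=2^k(1,2)$, $R=2^k(2,5)$, and the splice is $2^k(1,2,5)$, which is zeta-like. If $L$ is of type $Y$, then $W=5\cdot2^j-2^{j'}$ with $2^{j+2}<W<5\cdot2^j$. The same computation would give $W=2^{j+2}$, a contradiction, so $W$ is not admissible.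

**Proof of Theorem B.** If the total weight is a power of $2$ or a power of $2$ minus one, Steps 2 to 6 leave only splices found to be zeta-like and the pair $(1,1),(1,1)$. So the conjecture is true. The exception is necessary: $(1,1,1)$, of weight $3$, is not in the list of Theorem A, so it is not zeta-like, in agreement with the direct argument in Section 5. $\blacksquare$

**Proof of Theorem C.** The splices found to be zeta-like are those of Step 4, of Step 2 with $R=2^kX_{2,m}$, and of Step 6 with $L=2^k(1,2)$, $R=2^k(2,5)$. These are exactly (i), (ii), (iii); in (i) the last entry of $L$ is $2^j$, so $L$ is one of the tuples of Step 3. In all other cases the weight is not admissible, so the splice is not zeta-like, except possibly in Step 5 with $L$ of type $Y$. There the weight $2^j(2^m+1)$ is not a power of $2$, and the odd factor $2^m+1$ equals some $2^f-1$ only for $m=1$, that is, $R=2^j(1,1)$. The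 splice then ends in $2^j,2^j$ and has depth $\ge3$. No tuple of depth $\ge3$ in the list of Theorem A ends in two equal entries, so this splice is not zeta-like. $\blacksquare$
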